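# Mirror pairs of ends: locally conformally flat ALE manifolds of nonnegative scalar curvature

Throughout, $n\ge 3$.

## 1. Two fixed points, two ends: a guess and five tests

Take a complete oriented manifold that, outside a compact set, consists of finitely many ends, each close to a cone $\mathbb R^n/\Gamma_i$ with $\Gamma_i\le \mathrm{SO}(n)$ finite. Suppose the metric is conformally flat near every point and has scalar curvature $\ge 0$. Which groups can occur?

Here is the answer one would first guess. Conformally, an end can be closed up by one point, whose neighborhood is a ball modulo $\Gamma_i$. The group $\Gamma_i$ acts on the whole sphere $\mathbb S^n=\mathbb R^n\cup\{\infty\}$ and fixes two points there, $0$ and $\infty$. One of them is our end, and the other one should be a second end with the same group. So *the ends with $\Gamma_i\neq 1$ should come in pairs*. The inversion that exchanges $0$ and $\infty$ reverses orientation, so the two partners should be mirror images of each other.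

We make this precise and test it.

**Definition (LCF).** A Riemannian manifold $(M^n,g)$ is *locally conformally flat* (LCF) if every point has a neighborhood on which $g$ is conformal to the flat Euclidean metric.

For example, the round sphere is LCF by stereographic projection, and so is the cylinder $\mathbb R\times\mathbb S^{n-1}$, whose metric is $|x|^{-2}|dx|^2$ on $\mathbb R^n\setminus 0$.

**Definition (ALE).** A connected, complete Riemannian manifold $(M^n,g)$ is *ALE* (asymptotically locally Euclidean) if there is a compact set $K\subset M$ such that $M\setminus K$ is a finite disjoint union of ends $E_1,\dots,E_m$, and for each end there are a finite subgroup $\Gamma_i\le\mathrm O(n)$ acting freely on $\mathbb S^{n-1}$ and a diffeomorphism $E_i\cong(\mathbb R^n\setminus\overline{B_R(0)})/\Gamma_i$ such that in the induced coordinates $g_{jk}=\delta_{jk}+O(r^{-\tau})$ for some $\tau>0$, with the corresponding decay of derivatives: $|\partial^k(g_{ab}-\delta_{ab})|=O(r^{-\tau-k})$ for $k=0,1,2$ on $r>R$. An end is *trivial* if $\Gamma_i=\{1\}$ and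 *non-trivial* otherwise. If $M$ is oriented, the identifications can be chosen orientation-preservingly, and then $\Gamma_i\le\mathrm{SO}(n)$.

**Definition (mirror pairs).** Let $M$ be oriented. Two non-trivial ends $E_i,E_j$ ($i\ne j$) form an *orientation-reversing conjugate pair* if $\Gamma_j=\rho\Gamma_i\rho^{-1}$ for some $\rho\in\mathrm O(n)$ with $\det\rho=-1$. *The non-trivial ends occur in orientation-reversing conjugate pairs* if the set of all non-trivial ends can be partitioned into disjoint two-element subsets, each of which forms such a pair.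

For example, if $n$ is even, two ends with group $\{\pm1\}$ always form such a pair, since $\rho(-1)\rho^{-1}=-1$ for every $\rho$.

**Test 1: $n$ odd.** Every element of $\mathrm{SO}(n)$ has the eigenvalue $1$, so it fixes a unit vector. A subgroup acting freely on $\mathbb S^{n-1}$ is therefore trivial. There are no non-trivial ends, and the guess holds for an empty reason.

**Test 2: $M=\mathbb R^n$.** There is one trivial end and no non-trivial ones. The guess says nothing about trivial ends: their number is arbitrary.

**Test 3: the Schwarzschild metric modulo $\Gamma$.** Let $\Gamma\le\mathrm{SO}(n)$ be non-trivial, finite, acting freely on $\mathbb S^{n-1}$. It acts on $\mathbb S^n\subset\mathbb R^n\times\mathbb R$ by $\gamma\cdot(x,t)=(\gamma x,t)$, with fixed points $\pm s=(0,\pm1)$, and freely elsewhere. Let $G$ be the sum of the Green's functions of the conformal Laplacian at $s$ and $-s$. Then $G^{4/(n-2)}g_{\mathbb S^n}$ descends to $M=(\mathbb S^n\setminus\{s,-s\})/\Gamma$. In stereographic coordinates the metric is, up to scaling $x$ and the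 metric, $(1+|x|^{2-n})^{4/(n-2)}|dx|^2$ on $(\mathbb R^n\setminus 0)/\Gamma$. The function $1+|x|^{2-n}$ is harmonic, so the metric is scalar-flat. At $x\to\infty$ the coordinate $x$ is an ALE coordinate with group $\Gamma$. At $x\to0$ the coordinate $x/|x|^2$ is an ALE coordinate, but it has the wrong orientation. An oriented one is $\rho x/|x|^2$ with $\det\rho=-1$, and there the group is $\rho\Gamma\rho^{-1}$. There are two ends, and they are mirror images. The guess holds.

**Test 4: no curvature condition.** Let $n\ge4$ be even, $\omega=e^{2\pi i/3}$, and $\mathbb T=(\mathbb C/\mathbb Z[\omega])^{n/2}$. Let $\mathbb Z_3$ act by multiplication by $\omega$. A point of $\mathbb C/\mathbb Z[\omega]$ is fixed if and only if $(\omega-1)z\in\mathbb Z[\omega]$. As $|\omega-1|^2=3$, there are $3$ such points. So $\mathbb Z_3$ has $3^{n/2}$ fixed points on $\mathbb T$; since $\omega^2$ generates the same group, the action is free elsewhere. Multiply the flat metric by an invariant positive function equal to $|z-z_0|^{-4}$ near each fixed point $z_0$, and remove the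 fixed points. With $x=(z-z_0)/|z-z_0|^2$ we have $|z-z_0|^{-4}|dz|^2=|dx|^2$, so the quotient is an oriented LCF ALE manifold with flat ends. All its ends are non-trivial, and there are $3^{n/2}$ of them, an odd number. The guess fails, so it must use the sign of the curvature.

**Test 5: no orientation.** Let $n\ge4$ be even, $J\in\mathrm{SO}(n)$ with $J^2=-1$, and $\sigma(x,t)=(Jx,-t)$ on $\mathbb S^n$, of order $4$. A fixed point of $\sigma^{\pm1}$ would have $t=0$ and $J^{\pm1}x=x$, so $x=0$, which is impossible. The map $\sigma^2(x,t)=(-x,t)$ fixes exactly $\pm s$, and $\sigma$ swaps them. The function $G$ of Test 3 is $\sigma$-invariant, since $\sigma$ is an isometry permuting the poles. So $G^{4/(n-2)}g_{\mathbb S^n}$ descends to $(\mathbb S^n\setminus\{\pm s\})/\langle\sigma\rangle$. This is LCF, scalar-flat and ALE. It has exactly one end, with group the stabilizer $\langle\sigma^2\rangle=\{\pm1\}$ of $s$. It is non-orientable, because $\det J\cdot(-1)=-1$ means that $\sigma$ reverses orientation. The guess fails: the two fixed points give the *same*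 end.

So the guess survives only with both hypotheses, orientability and nonnegative scalar curvature. With them, it is the following conjecture from Xiaokang Wang, "On the structure of locally conformally flat orbifolds and ALE manifolds", arXiv:2511.09857 (2025).

**Conjecture.** When $n\ge5$, for an orientable LCF, nonnegative scalar curvature ALE manifold $(M,g)$, the number of non-trivial ALE ends is even, and they occur in orientation-reversing conjugate pairs.

The conjecture is true, in every dimension $n\geq 3$. These notes prove the following.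

**Theorem 1.** Let $n\ge 3$ and let $(M^n,g)$ be an oriented LCF ALE manifold with scalar curvature $\ge 0$. Then the non-trivial ends occur in orientation-reversing conjugate pairs. In particular their number is even. (For $n$ odd there are none.)

**Theorem 2.** Let $n\ge3$, $k,l\ge 0$, $k+l\ge 1$. Let $\Gamma_1,\dots,\Gamma_k\le \mathrm{SO}(n)$ be non-trivial finite groups acting freely on $\mathbb S^{n-1}$, and let $\rho_i\in \mathrm O(n)$ with $\det\rho_i=-1$. Then there is an oriented LCF scalar-flat ALE manifold whose non-trivial ends have exactly the groups $\Gamma_i,\ \rho_i\Gamma_i\rho_i^{-1}$ $(1\le i\le k)$ and which has exactly $l$ trivial ends. Moreover, for every even $n\ge4$ Theorem 1 fails if "scalar curvature $\ge0$" is dropped, and the evenness assertion fails if "orientable" is dropped.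

Tests 4 and 5 already prove the second sentence of Theorem 2. Its first part is proved in Section 10 and is not used for Theorem 1.

## 2. Where the second fixed point can hide

Let us push the naive argument as far as it goes. Suppose that $M$, with its ends closed up by points, is a quotient $\Omega/H$, where $\Omega\subset\mathbb S^n$ is open and $H$ is a group of Möbius maps acting properly discontinuously on $\Omega$. The non-trivial ends are the $H$-orbits of points $s\in\Omega$ with stabilizer $H_s\ne1$. Each $H_s$ is conjugate to some $\Gamma_i$, so it has exactly one more fixed point $s^*\in\mathbb S^n$. We want to say "$[s^*]$ is the partner of $[s]$". Three things can go wrong.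

1. *There may be no such $\Omega$.* In general one only has a local diffeomorphism from a covering of $M$ to $\mathbb S^n$, which need not be injective. Then $s^*$ may fail to correspond to any point of $M$, or correspond to many.
2. *The point $s^*$ may lie outside $\Omega$.* This is what happens in Test 4. There $\Omega=\mathbb R^n$, the group $H$ is $\mathbb Z[\omega]^{n/2}$ extended by multiplication by $\omega$, the point $s=0$ is fixed by $\omega$, and $s^*=\infty\notin\Omega$.
3. *The point $s^*$ may lie in the orbit $Hs$.* This is what happens in Test 5, where $\Omega=\mathbb S^n$, $H=\langle\sigma\rangle$ and $\sigma(s)=-s=s^*$.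

Formal arguments do not exclude these. Test 4 says that item 2 needs the curvature sign, and Test 5 says that item 3 needs orientation. The curvature will enter through one integral bound for a Green function. That bound gives injectivity in item 1. It also says that $\Lambda=\mathbb S^n\setminus\Omega$ is so thin that it can neither separate small annuli around $s^*$ (item 2) nor contain a round sphere of large dimension (item 3).

**Reduction.** By Test 1 we may assume that $n$ is even, and if there are no non-trivial ends there is nothing to prove. **So in Sections 3–9, $n\ge4$ is even, $(M,g)$ is as in Theorem 1, and there is at least one non-trivial end.**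

## 3. Conformal Laplacian, Möbius maps, developing maps

**Conformal Laplacian.** Let $R_g$ be the scalar curvature (a bare $R$ also denotes the radius in the definition of an end; no confusion will arise), and put
$$c_n=\tfrac{n-2}{4(n-1)},\qquad p=\tfrac{n+2}{n-2},\qquad L_g=-\Delta_g+c_nR_g .$$
If $\bar g=w^{4/(n-2)}g$ with $w>0$, then
$$L_g(wf)=w^{p}L_{\bar g}f,\qquad\text{in particular } L_gw=c_nR_{\bar g}w^p. \tag{1}$$
Example: for $g=|dx|^2$ and $w=|x|^{-(n-2)/2}$, $\bar g$ is the cylinder, and $-\Delta w=\frac{(n-2)^2}4w^p$ gives $R_{\bar g}=(n-1)(n-2)$.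

**Möbius maps.** $\mathrm{M\ddot ob}\cong\mathrm O^+(n+1,1)$ is the group of all conformal diffeomorphisms of $\mathbb S^n=\mathbb R^n\cup\{\infty\}$, and $\mathrm{M\ddot ob}^+$ is its orientation-preserving subgroup. The isomorphism comes from the light cone. On $\mathbb R^{n+1,1}=\{(a,x,c)\}$ put $\langle(a,x,c),(a',x',c')\rangle=x\cdot x'-ac'-a'c$. The future cone $\mathcal L^+$ consists of the nonzero null vectors with $a,c\ge0$, and $\mathbb S^n$ is $\mathcal L^+$ modulo positive scalars, via $[(a,x,c)]=x/a$, with $[(0,0,1)]=\infty$. A matrix $\gamma\in\mathrm O(n)$ acts by $(a,x,c)\mapsto(a,\gamma x,c)$. We write $D_\lambda(x)=\lambda x$, $\iota(x)=x/|x|^2$, $B_r=B_r(0)$. Note that $\iota\gamma=\gamma\iota$ for $\gamma\in\mathrm O(n)$, and that $\iota$ reverses orientation. We use three facts.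

- A Möbius map is determined by its restriction to any non-empty open set.
- Liouville ($n\ge3$): two conformal immersions $f_1,f_2$ of a connected LCF manifold into $\mathbb S^n$ satisfy $f_2=m\circ f_1$ locally with $m\in \mathrm{M\ddot ob}$. By the first fact $m$ is locally constant, so one $m$ works globally.
- $\mathrm{M\ddot ob}$ acts properly on triples of distinct points: if $m_k$ maps triples converging to a triple of distinct points to triples converging to a triple of distinct points, then $(m_k)$ is precompact in $\mathrm{M\ddot ob}$.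

**Developing map.** The universal covering $\tilde M$ of an LCF manifold $M$ has a conformal immersion $\mathrm{dev}:\tilde M\to\mathbb S^n$. For a deck transformation $\gamma$, $\mathrm{dev}\circ\gamma$ is another one, so $\mathrm{dev}\circ\gamma=\mathrm{hol}(\gamma)\circ\mathrm{dev}$. This defines the holonomy $\mathrm{hol}:\pi_1(M)\to\mathrm{M\ddot ob}$. Example: in Test 3, $\tilde M=\mathbb S^n\setminus\{\pm s\}$, which is simply connected; $\mathrm{dev}$ is the inclusion and $\mathrm{hol}(\pi_1M)=\Gamma$.

**The far parts of the ends are closed.** For large $\rho$ the set $\{|x|\ge\rho\}/\Gamma_i\subset E_i$ is closed in $M$. Indeed, $g$ is close to $\delta$ far out, so the closed unit $g$-ball about a point with $|x|=r$ large lies in the compact set $\{r-2\le|x|\le r+2\}/\Gamma_i$. If points $x_k$ with $|x_k|\to\infty$ converged to a point $P\in M$, then $P$ would lie in $\{|x_k|-2\le|x|\le|x_k|+2\}/\Gamma_i$ for all large $k$, which is absurd. A convergent sequence in $\{|x|\ge\rho\}/\Gamma_i$ thus stays in some compact $\{\rho\le|x|\le\rho'\}/\Gamma_i$.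 Moreover $M\setminus\bigcup_i\{|x|>\rho\}/\Gamma_i$ is compact. It is closed. It is bounded, since $g\le C\delta$ on $E_i$, so that points with $R<|x|\le\rho$ have bounded distance from $\{|x|=\rho\}$, and $K$ is compact. Now use completeness.

## 4. Closing an end by a point

*Purpose.* We show that an end, seen through any conformal immersion to $\mathbb S^n$, looks like a punctured ball, and that $\Gamma_i$ becomes the linear group $\Gamma_i$ after a Möbius change. Nothing is assumed on the sign of curvature here.

**Lemma 1.** Let $A=\{\frac1{16}<|y|<16\}$, $A'=\{\frac18\le|y|\le8\}$. For each $\eta>0$ there is $\varepsilon>0$ such that: if $h$ is an LCF metric on $A$ with $\|h-\delta\|_{C^2(A)}<\varepsilon$ and $f:(A,h)\to\mathbb S^n$ is a conformal immersion, then there is $m\in\mathrm{M\ddot ob}$ with $\|m\circ f-\mathrm{id}\|_{C^1(A')}<\eta$.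

*Proof.* The plan is to write $f$ as the solution of a linear ODE system whose coefficients depend only on $h$.

**Step 1: a frame.** Lift $f$ to $\mathcal L^+$. A rescaling of the lift by a positive function $\lambda$ multiplies the pulled back form $\langle dF,dF\rangle$ by $\lambda^2$, so there is a unique lift $F:A\to\mathcal L^+$ with $\langle dF,dF\rangle=h$. Since $\langle F,F\rangle=0$, $F\perp\partial_iF$. The orthogonal complement of the spacelike space spanned by the $\partial_iF$ is a Lorentzian plane containing $F$. Let $W$ be the vector on its other null line with $\langle F,W\rangle=-1$.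

**Step 2: structure equations.** Let $\nabla$ be the Levi-Civita connection of $h$. Since $F$ is isometric, $\langle\nabla_i\partial_jF,\partial_kF\rangle=0$. Differentiating $\langle\partial_jF,F\rangle=0$ gives $\langle\nabla_i\partial_jF,F\rangle=-h_{ij}$, and differentiating $\langle\partial_jF,W\rangle=0$ gives $\langle\nabla_i\partial_jF,W\rangle=-\langle\partial_jF,\partial_iW\rangle$. Hence
$$\nabla_i\partial_jF=h_{ij}W+b_{ij}F,\qquad b_{ij}=\langle\partial_iW,\partial_jF\rangle=b_{ji}. \tag{2}$$
Since $\langle\partial_iW,W\rangle=0$ and $\langle\partial_iW,F\rangle=-\langle W,\partial_iF\rangle=0$, also $\partial_iW=b_i{}^j\partial_jF$.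

**Step 3: $b$ is determined by $h$.** Apply $\nabla_i$ to $\nabla_j\partial_kF=h_{jk}W+b_{jk}F$ and antisymmetrize in $i,j$. The tangential part of the Ricci identity reads
$$h_{jk}b_i{}^l-h_{ik}b_j{}^l+b_{jk}\delta_i^l-b_{ik}\delta_j^l=\pm R_{ijk}{}^l .$$
Tracing over $i,l$ gives $(n-2)b_{jk}+(\mathrm{tr}\,b)h_{jk}=\pm\mathrm{Ric}_{jk}$, and one more trace gives $(2n-2)\,\mathrm{tr}\,b=\pm R_h$. So $b$ is a universal expression in $h,\partial h,\partial^2h$. Consequently $\Psi=(F,\partial_1F,\dots,\partial_nF,W)$ satisfies a linear system $\partial_i\Psi=\Psi\,\omega_i(h)$, with $\omega_i(h)$ depending continuously on $h,\partial h,\partial^2h$. For $h=\delta$ a solution $\Psi_0$ is given by $F_0=(1,y,|y|^2/2)$, $W_0=(0,0,1)$, $b=0$: indeed $\partial_iF_0=(0,e_i,y_i)$ and $\partial_i\partial_jF_0=\delta_{ij}W_0$. And $[F_0]=\mathrm{id}$.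

**Step 4: comparison.** Let $y_0=(1,0,\dots,0)$. The Gram matrices of $\Psi(y_0)$ and $\Psi_0(y_0)$ differ only in the block $h_{ij}(y_0)$ versus $\delta_{ij}$. By Gram–Schmidt there is a matrix $T$, close to $1$, fixing $F$ and $W$, such that $\Psi(y_0)T$ and $\Psi_0(y_0)$ have equal Gram matrices. So $m\Psi(y_0)T=\Psi_0(y_0)$ for a linear isometry $m$. It maps $F(y_0)\in\mathcal L^+$ to $F_0(y_0)\in\mathcal L^+$, so $m\in\mathrm O^+(n+1,1)$. Now $m\Psi$ solves the same system as $\Psi$, its value $\Psi_0(y_0)T^{-1}$ at $y_0$ is close to $\Psi_0(y_0)$, and $\omega_i(h)$ is uniformly close to $\omega_i(\delta)$. By Gronwall along paths of bounded length in $A'$, $m\Psi\to\Psi_0$ uniformly on $A'$ as $\varepsilon\to0$. Since $\Psi$ contains $F$ and $\partial F$, this is $C^1$-convergence $mF\to F_0$, so $m\circ f=[mF]\to\mathrm{id}$ in $C^1(A')$. $\square$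

**Setting for Lemma 2.** Let $E=(\mathbb R^n\setminus\overline{B_R})/\Gamma$ be an end, $\tilde E=\mathbb R^n\setminus\overline{B_R}$ its universal cover with coordinate $x$, and $y=\iota(x)$. Each $\gamma\in\Gamma$ acts in $y$ by the same matrix. Let $f:\tilde E\to\mathbb S^n$ be a conformal immersion, regarded as a map of $y\in B_{\rho_0}\setminus0$, with $f\circ\gamma=\theta(\gamma)\circ f$ for a homomorphism $\theta:\Gamma\to\mathrm{M\ddot ob}$.

**Lemma 2.** (i) For some $\rho_1>0$, $f$ is injective for $0<|y|\le\rho_1$ and extends continuously by $f(0)=q$. The extension is a homeomorphism of $\{|y|<\rho_1\}$ onto an open neighborhood of $q$. (ii) $\theta$ is injective. (iii) If $q\ne\infty$ and $g=w^{4/(n-2)}|dz|^2$ in the chart $z=f(y)$, then $w\to\infty$ as $z\to q$. (iv) If $\Gamma\ne1$, there is $\mu\in\mathrm{M\ddot ob}$ with $\mu(q)=0$ and $\mu\,\theta(\gamma)\mu^{-1}=\gamma$ for all $\gamma\in\Gamma$. If $f$ preserves orientation as a map of $y$, one may take $\mu\in\mathrm{M\ddot ob}^+$.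

*Proof.* The idea is to look at $f$ on dyadic annuli, where after rescaling it is nearly Möbius, and to compare consecutive annuli.

**Step 1: rescaling.** Let $\check g=|x|^{-4}g$. In $y$-coordinates, $\check g(y)=P(y)^{T}g(\iota(y))P(y)$ with the orthogonal matrix $P(y)=1-2yy^T/|y|^2$, which is homogeneous of degree $0$. For $g=\delta$ this is $|dy|^2$. Let $h_k=2^{2k}D_{2^{-k}}^*\check g$ on $A$, i.e. $(h_k)_{ab}(y)=\check g_{ab}(2^{-k}y)$. Since $\iota(2^{-k}y)=2^k\iota(y)$, the ALE decay gives $h_k\to\delta$ in $C^2(A)$. The map $f_k(y)=f(2^{-k}y)$ is a conformal immersion of $(A,h_k)$. By Lemma 1 there are, for $k$ large, $m_k\in\mathrm{M\ddot ob}$ with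
$$\varphi_k:=m_kf_k\to\mathrm{id}\quad\text{in }C^1(A').$$

**Step 2: transition maps.** Let $c_k=m_km_{k+1}^{-1}$. Since $f_{k+1}(y)=f_k(y/2)$,
$$c_k(\varphi_{k+1}(y))=\varphi_k(y/2)\qquad(\tfrac14\le|y|\le8). \tag{3}$$
So $c_k$ maps triples converging to $(y_1,y_2,y_3)$ to triples converging to $(y_1/2,y_2/2,y_3/2)$. Hence $(c_k)$ is precompact. By (3), any limit is $y\mapsto y/2$ on an open set, so $c_k\to D_{1/2}$. In the same way, $\varphi_k\circ\gamma=(m_k\theta(\gamma)m_k^{-1})\circ\varphi_k$ gives
$$m_k\theta(\gamma)m_k^{-1}\to\gamma\qquad(\gamma\in\Gamma). \tag{4}$$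

**Step 3: $f$ has a limit at $0$.** Choose $k_0$, with $16\cdot2^{-k_0}<\rho_0$, such that for all $j\ge k_0$: $\|\varphi_j-\mathrm{id}\|_{C^1(A')}<\frac1{10}$, and $|c_j(z)-z/2|\le\frac1{20}$, $|c_j'|\le0.6$ on $\overline{B_8}$. Then:

- $\varphi_j$ is injective on $A'$. Two points of $A'$ are joined in $A'$ by a path of length at most $2$ times their distance (go around the hole), so $|\varphi_j(z)-\varphi_j(z')-(z-z')|\le\frac15|z-z'|$.
- $c_j(B_\rho)\subset B_{\max(0.6\rho,\,0.3)}$ for $\rho\le8$, because $\frac\rho2+\frac1{20}\le0.6\rho$ for $\rho\ge\frac12$. Also $c_j(\overline{B_8})\subset B_8$.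

Put $F_j=c_{k_0}\cdots c_{j-1}=m_{k_0}m_j^{-1}$. The sets $F_j(\overline{B_8})$ are nested, of diameter $\le16\cdot0.6^{\,j-k_0}$. Define $q$ by $\bigcap_jF_j(\overline{B_8})=\{m_{k_0}q\}$. If $2^{-j}\le|y|<2^{1-j}$ with $j\ge k_0$, then $f(y)=f_j(2^jy)$, so
$$m_{k_0}f(y)=F_j(\varphi_j(2^jy))\in F_j(B_{2.1}). \tag{5}$$
Hence $f(y)\to q$ as $y\to0$.

**Step 4: injectivity, and (i), (ii).** Let $0<|y'|\le|y|\le2^{-k_0}$ and $2^{-j}\le|y|<2^{1-j}$, so $j\ge k_0$. Put $z=2^jy$, $z'=2^jy'$. If $|z'|\ge\frac18$, then $z,z'\in A'$, and $f(y)=f(y')$ implies $\varphi_j(z)=\varphi_j(z')$, so $y=y'$. If $|z'|<\frac18$, write $z'=2^{-i}\zeta$ with $1\le|\zeta|<2$; then $2^{-i}<\frac18$, so $i\ge4$. We have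
$$m_jf(y')=c_j\cdots c_{j+i-1}(\varphi_{j+i}(\zeta)).$$
We start in $B_{2.1}$, and after four maps the radii are $2.1\to1.26\to0.756\to0.4536\to0.3$; further maps keep us in $B_{0.3}$. But $|m_jf(y)|=|\varphi_j(z)|\ge0.9$. So $f(y)\ne f(y')$. Letting $y'\to0$ we get
$$m_jq\in\overline{B_{0.3}}\qquad(j\ge k_0), \tag{6}$$
and $f(y)\ne q$. So the extension is continuous and injective, and invariance of domain gives (i) with $\rho_1=2^{-k_0}$. For (ii): if $\theta(\gamma)=1$, then $f(\gamma y)=f(y)$ for small $y$, so $\gamma y=y$ for small $y$ and $\gamma=1$.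

**Step 5: (iii).** Put $\zeta=m_{k_0}f(y)$. For $2^{-j}\le|y|<2^{1-j}$, (5) gives $|d\zeta|\le C\,0.6^j2^j|dy|$, i.e. $|d\zeta|^2\le C(1.2)^{2j}|dy|^2$. On the other hand $g=|y|^{-4}\check g\ge c\,2^{4j}|dy|^2$. Hence $g\ge c\,2^{4j}(1.2)^{-2j}|d\zeta|^2$, and the factor tends to $\infty$. The Möbius map $\zeta\mapsto z$ takes the finite point $m_{k_0}q$ to the finite point $q$, so it changes this only by bounded factors near $q$.

**Step 6: (iv).** By (4) the groups $\theta_j(\gamma)=m_j\theta(\gamma)m_j^{-1}$ are nearly equal to $\Gamma$. We make them equal by averaging. Work in $\mathrm O^+(n+1,1)\subset\mathrm{GL}(n+2,\mathbb R)$, and let $^*$ be the adjoint for the Lorentz form, so isometries satisfy $\theta^*=\theta^{-1}$. Let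
$$P_j=\frac1{|\Gamma|}\sum_{\gamma\in\Gamma}\theta_j(\gamma)\gamma^{-1}.$$
By (4), $P_j\to1$, and reindexing the sum gives $\theta_j(\gamma)P_j=P_j\gamma$. Taking adjoints and replacing $\gamma$ by $\gamma^{-1}$ gives $P_j^*\theta_j(\gamma)=\gamma P_j^*$. Hence $P_j^*P_j\gamma=P_j^*\theta_j(\gamma)P_j=\gamma P_j^*P_j$. For large $j$ define $S_j=(P_j^*P_j)^{-1/2}$ by the binomial series around $1$. It is self-adjoint, commutes with $P_j^*P_j$ and with $\Gamma$, and $S_j\to1$. Put $\nu_j=P_jS_j$. Then $\nu_j^*\nu_j=S_jP_j^*P_jS_j=1$ and $\nu_j\to1$, so $\nu_j\in\mathrm O^+(n+1,1)$ and $\nu_j$ preserves the orientation of $\mathbb S^n$ for large $j$. Also $\theta_j(\gamma)\nu_j=P_j\gamma S_j=\nu_j\gamma$. So $\mu=\nu_j^{-1}m_j$ satisfies $\mu\,\theta(\gamma)\mu^{-1}=\gamma$.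

Letting $y\to0$ in $f(\gamma y)=\theta(\gamma)f(y)$ shows that $\theta(\Gamma)$ fixes $q$. So $\mu(q)$ is a common fixed point of $\Gamma\ne1$, that is, $0$ or $\infty$. By (6) and $\nu_j\to1$ it is $0$ for large $j$. If $f$ preserves orientation in $y$, then since $m_jf_j$ is $C^1$-close to $\mathrm{id}$, $m_j\in\mathrm{M\ddot ob}^+$, and so $\mu\in\mathrm{M\ddot ob}^+$. $\square$

## 5. A covering with the ends filled in, and a metric of positive scalar curvature on it

*Purpose.* We build a manifold $\hat N$ with a conformal local homeomorphism $\Phi:\hat N\to\mathbb S^n$ and a group $H\subset\mathrm{M\ddot ob}^+$ acting on it, such that $\hat N/H$ is $M$ with its ends closed up.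

**Step 1: the covering $N$.** Composing $\mathrm{dev}$ with a reflection, we may assume that $\mathrm{dev}$ *reverses* orientation. The coordinates $x$ of the ends are oriented and $\iota$ reverses orientation, so maps $f$ obtained by composing coordinates of an end with $\mathrm{dev}$ *preserve* orientation in $y$. Put $H=\mathrm{hol}(\pi_1M)$ and $N=\tilde M/\ker\mathrm{hol}$. Then $N\to M$ is a regular covering with group $H$, $\mathrm{dev}$ descends to $\Phi:N\to\mathbb S^n$, and $\Phi\circ h=h\circ\Phi$ for $h\in H$. As $M$ is oriented, $H\subset\mathrm{M\ddot ob}^+$.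

**Step 2: ends unwrap completely in $N$.** Let $C$ be a component of the preimage in $N$ of an end $E_i$, and let $\tilde E_i\to C$ be its universal covering. The composition $f:\tilde E_i\to C\subset N\xrightarrow{\Phi}\mathbb S^n$ is a conformal immersion. For $\gamma\in\Gamma_i$, $f\circ\gamma$ is another one, so $f\circ\gamma=\theta(\gamma)\circ f$ by Liouville, and $\theta$ is a homomorphism. So Lemma 2 applies. If $\gamma$ is a deck transformation of $\tilde E_i\to C$, then $f\circ\gamma=f$, so $\theta(\gamma)=1$ and $\gamma=1$ by Lemma 2(ii). Hence $\tilde E_i\to C$ is a diffeomorphism. Two points of $C$ over the same point of $E_i$ are related by a unique $h\in H$, and this $h$ maps $C$ to $C$. So the stabilizer of $C$ in $H$ is the deck group of $C\to E_i$, and since $\Phi\circ h=h\circ\Phi$, as a subgroup of $\mathrm{M\ddot ob}$ it is $\theta(\Gamma_i)\cong\Gamma_i$.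

**Step 3: adding points.** For different $C$ over the same $E_i$ the maps $f$ differ by elements of $H$ (with suitable identifications), so $\rho_1$ in Lemma 2 can be chosen depending only on $E_i$. Shrink the ends so that $\Phi$ is injective on each $C$ and the ends have disjoint closures. Add to each $C$ a point $p_C$ with neighborhoods $\{p_C\}\cup\{x\in C:|x|>\rho\}$, and call the result $\hat N$. By Lemma 2(i), $\Phi$ extends to a local homeomorphism $\Phi:\hat N\to\mathbb S^n$. Give $\hat N$ the smooth and conformal structure pulled back by $\Phi$; on $N$ it is the given one.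

Example: in Test 3, $N=\mathbb S^n\setminus\{\pm s\}$, $\hat N=\mathbb S^n$, $H=\Gamma$. In Test 4, $\hat N=\mathbb R^n$.

**Step 4: $\hat N$ is a connected Hausdorff manifold.** The set $\{|x|\ge\rho\}\subset C$ is closed in $N$. Indeed, the preimage of the closed set $\{|x|\ge\rho\}/\Gamma_i\subset M$ is closed and lies in the disjoint union of the open components over $E_i$, so its part in $C$ is closed. Taking $\rho$ large, $p_C$ is separated from any given point of $N$. Distinct $p_C,p_{C'}$ have disjoint neighborhoods. Connectedness holds because $N$ is connected and dense.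

**Step 5: $H$ acts properly discontinuously and cocompactly.** $H$ acts on $\hat N$, smoothly and conformally since $\Phi\circ h=h\circ\Phi$. Each $z\in\hat N$ has a neighborhood $U$ with $hU\cap U=\emptyset$ unless $h\in H_z$, and $H_z$ is finite. For $z=p_C$ take $U=C\cup\{p_C\}$; then $H_z=\theta(\Gamma_i)$. For $z\in N$ take $U\subset N$ evenly covering its image; then $H_z=1$. The quotient $\hat N/H$ is $M$ with $m$ points added, one for each end. It is compact and Hausdorff by the last paragraph of Section 3. It follows that $H$ acts properly discontinuously: suppose $h_k\in H$ are distinct, $z_k\to z$ and $h_kz_k\to z'$. As the quotient is Hausdorff, $z'=hz$ for some $h\in H$, so $h^{-1}h_kz_k\to z$. With $U$ as above, $h^{-1}h_k\in H_z$ for large $k$; but $H_z$ is finite, a contradiction. Since $\hat N$ is locally compact and $\hat N\to\hat N/H$ is open with compact image, there is a compact set whose $H$-translates cover $\hat N$.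

**Step 6: a compact manifold in between.** $M$ is the interior of a compact manifold with boundary, so $\pi_1(M)$ is finitely generated, and $H$ is a finitely generated linear group. By Selberg's lemma $H$ has a torsion-free normal subgroup $H'$ of finite index. Stabilizers are finite, so $H'$ acts freely. Hence $X'=\hat N/H'$ is a compact connected smooth LCF manifold, on which the finite group $H/H'$ acts conformally.

**Lemma 3.** $\hat N$ carries an $H$-invariant metric $\hat g$ in its conformal class with $R_{\hat g}\ge R_0>0$.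

*Proof.* We show that the first eigenvalue of the conformal Laplacian on $X'$ is positive; the ends, where $g$ blows up, are what makes it strictly positive. Choose an $H/H'$-invariant metric $g_0$ in the conformal class of $X'$: patch local metrics of the class by a partition of unity and sum over the group. Let $P'\ne\emptyset$ be the finite set of images of the points $p_C$. On $X'\setminus P'$ the lift of $g$ is $w^{4/(n-2)}g_0$ with $L_{g_0}w=c_nR_gw^p\ge0$ by (1), and $w\to\infty$ at $P'$ by Lemma 2(iii) (after a Möbius map moving $q$ to a finite point). Let $\phi_0>0$ be the first eigenfunction of $L_{g_0}$, with eigenvalue $\lambda_0$, normalized by $\|\phi_0\|_{L^2}=1$. By uniqueness it is $H/H'$-invariant.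

Suppose $\lambda_0\le0$. The function $\psi=w/\phi_0$ attains its minimum on $X'\setminus P'$. From
$$0\le L_{g_0}(\psi\phi_0)=\lambda_0\psi\phi_0-\phi_0\Delta\psi-2\langle\nabla\phi_0,\nabla\psi\rangle$$
we get $\phi_0\Delta\psi+2\langle\nabla\phi_0,\nabla\psi\rangle\le\lambda_0\psi\phi_0\le0$. By the strong maximum principle $\psi$ is constant on the connected set $X'\setminus P'$. This contradicts $\psi\to\infty$ at $P'$. So $\lambda_0>0$. By (1), $\phi_0^{4/(n-2)}g_0$ has scalar curvature $c_n^{-1}\lambda_0\phi_0^{-4/(n-2)}>0$, bounded below as $X'$ is compact. Lift it to $\hat N$. $\square$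

**Uniform local estimates.** Since $(\hat N,\hat g)$ covers a compact Riemannian manifold, it is complete with bounded geometry. On a ball of radius $r\le2r_0$, rescaled to unit size, the equation $L_{\hat g}f=0$ has uniformly controlled coefficients. So the Harnack inequality and interior gradient estimates give $r_0,C>0$ such that for every $x\in\hat N$, $0<r\le2r_0$, each positive solution of $L_{\hat g}f=0$ on $B(x,r)$ satisfies
$$|\nabla\log f|\le C/r\ \text{ on }B(x,r/2),\qquad\sup_{B(x,r/2)}f\le C\inf_{B(x,r/2)}f. \tag{7}$$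
Moreover, after decreasing $r_0$, $\Phi$ is injective on all balls of radius $4r_0$. Indeed, a compact set $K$ with $HK=\hat N$ is covered by finitely many half-balls of balls on which $\Phi$ is injective; this gives a uniform radius for centers in $K$, and equivariance does the rest. From now on $L=L_{\hat g}$, $R=R_{\hat g}$.

## 6. The map $\Phi$ is injective

*Purpose.* This removes obstacle 1. The argument follows Schoen–Yau. Pull back the flat metric by $\Phi$; its conformal factor $Q$ has a pole at *every* point over $\infty$. Compare $Q$ with the minimal Green function $G$, which has a pole at only one of them. If $G=Q$, there is only one such point.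

Fix $o\in\hat N$. After a Möbius change, $\Phi(o)=\infty$. On $N^*=\hat N\setminus\Phi^{-1}(\infty)$ write $\Phi^*|dx|^2=:\bar g=Q^{4/(n-2)}\hat g$. As $\bar g$ is flat, $LQ=0$ on $N^*$ by (1). Near a point $o'\in\Phi^{-1}(\infty)$ use $y=\iota\circ\Phi$ and write $\hat g=\vartheta^{4/(n-2)}|dy|^2$. Since $|dx|^2=|y|^{-4}|dy|^2$,
$$Q=\vartheta^{-1}|y|^{2-n}\quad\text{near }o'. \tag{8}$$
For a test function $\chi$ supported near $o'$, (1) and $dV_{\hat g}=\vartheta^{2n/(n-2)}dy$ give $\int QL\chi\,dV_{\hat g}=\int|y|^{2-n}(-\Delta_y)(\vartheta\chi)\,dy$, because $-1-p+\frac{2n}{n-2}=0$. This is a positive constant times $\vartheta(0)\chi(o')$. So $LQ$ is a positive multiple of $\delta_{o'}$ near $o'$. Let $LQ=a\delta_o$ near $o$. Since $\Phi$ is injective on balls of radius $4r_0$, distinct points of $\Phi^{-1}(\infty)$ have distance $\ge4r_0$.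

**Step 1: the minimal Green function.** Let $\Omega_i\ni o$ exhaust $\hat N$ by relatively compact smooth domains ($\Omega_i=\hat N$ if $\hat N$ is compact). Let $G_i$ be the Dirichlet Green function with $LG_i=a\delta_o$; it exists since $R>0$.

*Comparison.* Let $f\ge0$ solve $Lf=0$ on $\hat N\setminus(\{o\}\cup D)$ with $D$ discrete and closed, $o\notin D$, $f\to+\infty$ at $D$, and $Lf=a\delta_o$ near $o$. Then $f-G_i$ extends smoothly across $o$. If it were negative somewhere, it would have a negative interior minimum off $D$. There $\Delta(f-G_i)=c_nR(f-G_i)<0$, which is impossible at a minimum. So $G_i\le f$.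

Taking $f=Q$ gives $G_i\le Q$, and the same argument on $\Omega_i$ gives $G_i\le G_{i+1}$. On a small ball about $o'\in\Phi^{-1}(\infty)\setminus\{o\}$ the maximum principle bounds $G_i$ by its maximum on the boundary sphere, hence by $\max Q$ there. On a small ball about $o$ the same applies to the smooth solutions $G_i-G_1$. So $G_i\uparrow G$ locally smoothly off $o$, $G$ is locally bounded off $o$, and
$$0<G\le Q\ \text{ on }N^*,\qquad LG=a\delta_o,\qquad G\le f\ \text{ for all such }f. \tag{9}$$

**Step 2: the integral bound.** This is the source of all later estimates. Since $\partial_\nu G_i\le0$ on $\partial\Omega_i$, integrating $LG_i=a\delta_o$ gives $\int c_nRG_i\,dV_{\hat g}\le a$. Hence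
$$\int_{\hat N}c_nR\,G\,dV_{\hat g}\le a. \tag{10}$$
As $R\ge R_0>0$, $G\in L^1$. By (7) and the lower volume bound for balls of fixed radius, $G\le C$ outside $B(o,r_0)$.

**Proposition 4.** $G=Q$. Hence $\Phi^{-1}(\infty)=\{o\}$, and $\Phi$ is injective (as $o$ was arbitrary).

The quotient $v=G/Q$ is $\bar g$-harmonic on $N^*$, because $0=L(Qv)=Q^p(-\bar\Delta v)$. Also $0<v\le1$. A first attempt is the maximum principle: $v$ tends to its upper bound $1$ at $o$. But $o$ lies at infinity for $\bar g$. Near $o$ we have $1-v=e/Q$ with $e=Q-G\ge0$ a smooth solution of $Le=0$, so $1-v$ behaves like $e\,\vartheta|y|^{n-2}$, and $e(o)>0$ contradicts nothing locally. We need global information, and (10) is what we have. The next attempt is a Liouville argument that integrates a power $|\bar\nabla v|^\sigma$ against cut-offs. For most $\sigma$ an uncontrolled power of $Q$ remains; we choose $\sigma$ so that $Q$ cancels.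

*Proof of Proposition 4.*

**Step 3: a subharmonic power of the gradient.** Put $\alpha=\frac{n-2}{n-1}$ and $\varphi=|\bar\nabla v|^\alpha$, continuous, and smooth on $\{\varphi>0\}$. Where $\bar\nabla v\ne0$, take an orthonormal frame with $e_1=\bar\nabla v/|\bar\nabla v|$ and put $\psi=|\bar\nabla v|$. Then $|\nabla\psi|^2=\sum_jv_{1j}^2$. By $\sum_{j>1}v_{jj}=-v_{11}$ and Cauchy–Schwarz,
$$|\nabla^2v|^2\ge v_{11}^2+2\sum_{j>1}v_{1j}^2+\tfrac1{n-1}v_{11}^2\ge\tfrac n{n-1}|\nabla\psi|^2 .$$
Bochner's formula for a harmonic function on a flat manifold, $\frac12\Delta\psi^2=|\nabla^2v|^2$, gives $\psi\Delta\psi=|\nabla^2v|^2-|\nabla\psi|^2\ge\frac1{n-1}|\nabla\psi|^2$. Since $\alpha-1=-\frac1{n-1}$,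
$$\Delta\psi^\alpha=\alpha\psi^{\alpha-2}\big(\psi\Delta\psi+(\alpha-1)|\nabla\psi|^2\big)\ge0 .$$
So $\bar\Delta\varphi\ge0$ on $\{\varphi>0\}$.

**Step 4: a Caccioppoli inequality.** Let $t=\frac{n-2}n\in(0,1)$, let $\eta$ be Lipschitz with compact support in $N^*$, and $\delta>0$. The function $\zeta=\eta^2(\varphi^t-\delta^t)_+$ is Lipschitz with compact support in the open set $\{\varphi>0\}$. Hence $\int\langle\bar\nabla\varphi,\bar\nabla\zeta\rangle\le0$, i.e.
$$t\int_{\{\varphi>\delta\}}\eta^2\varphi^{t-1}|\bar\nabla\varphi|^2\le2\int_{\{\varphi>\delta\}}|\eta|\varphi^t|\bar\nabla\varphi||\bar\nabla\eta| .$$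
The left side is finite. Split $|\eta|\varphi^t|\bar\nabla\varphi||\bar\nabla\eta|=(|\eta|\varphi^{(t-1)/2}|\bar\nabla\varphi|)(\varphi^{(t+1)/2}|\bar\nabla\eta|)$, use Cauchy–Schwarz, and let $\delta\to0$:
$$\int_{\{\varphi>0\}}\eta^2\varphi^{t-1}|\bar\nabla\varphi|^2dV_{\bar g}\le\frac4{t^2}\int\varphi^{t+1}|\bar\nabla\eta|^2dV_{\bar g}=\frac4{t^2}\int|\bar\nabla v|^\sigma|\bar\nabla\eta|^2dV_{\bar g}, \tag{11}$$
where $\sigma=\alpha(t+1)=\frac{2(n-2)}n$. Here $\sigma\in[1,2)$ because $n\ge4$. We choose $\eta$ so that the right side tends to $0$.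

**Step 5: pointwise bound.** Let $d(x)=\min\{r_0,d_{\hat g}(x,\Phi^{-1}(\infty))\}$. On $B(x,d(x))$ both $Q$ and $G$ are positive solutions, so by (7) $|\nabla\log Q|,|\nabla\log G|\le C/d$. Hence $|\nabla v|_{\hat g}\le CG/(Qd)$, and $|\bar\nabla v|=Q^{-2/(n-2)}|\nabla v|_{\hat g}\le CQ^{-n/(n-2)}G/d$. Also $|\bar\nabla\eta|^2dV_{\bar g}=Q^2|\nabla\eta|_{\hat g}^2dV_{\hat g}$. As $\frac{n\sigma}{n-2}=2$, the powers of $Q$ cancel:
$$|\bar\nabla v|^\sigma|\bar\nabla\eta|^2dV_{\bar g}\le C(G/d)^\sigma|\nabla\eta|_{\hat g}^2\,dV_{\hat g}. \tag{12}$$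

**Step 6: cut-offs.** Take $\eta=\eta_\rho\xi_\varepsilon$ with $\rho>2r_0$ and $2\varepsilon<r_0$. Here $\eta_\rho=1$ on $B(o,\rho)$, $=0$ off $B(o,2\rho)$, $|\nabla\eta_\rho|\le1/\rho$; and $\xi_\varepsilon$ vanishes in the $\varepsilon$-balls around the points of $\Phi^{-1}(\infty)$, $=1$ off the $2\varepsilon$-balls, $|\nabla\xi_\varepsilon|\le1/\varepsilon$. Both lie in $[0,1]$, and $|\nabla\eta|^2\le2\xi_\varepsilon^2|\nabla\eta_\rho|^2+2\eta_\rho^2|\nabla\xi_\varepsilon|^2$.

*First $\varepsilon\to0$ with $\rho$ fixed.* Only finitely many points of $\Phi^{-1}(\infty)$ matter. At $o'\ne o$, $G$ is bounded, and by (12) the $\xi_\varepsilon$-contribution is $O(\varepsilon^{-\sigma-2+n})=O(\varepsilon^{(n-2)^2/n})\to0$. At $o$, $e=Q-G$ extends smoothly across $o$, and by (8) $1-v=e/Q=e\,\vartheta|y|^{n-2}$. So $|\nabla_yv|\le C|y|^{n-3}$, and since $|dx|=|y|^{-2}|dy|$,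
$$|\bar\nabla v|=|y|^2|\nabla_yv|\le C|y|^{n-1}. \tag{13}$$
The integral of $Q^2|\nabla\xi_\varepsilon|^2dV_{\hat g}$ near $o$ is $O(\varepsilon^{2(2-n)-2+n})=O(\varepsilon^{2-n})$. So the contribution at $o$ is $O(\varepsilon^{(n-1)\sigma+2-n})=O(\varepsilon^{(n-2)^2/n})\to0$.

*Then $\rho\to\infty$.* What remains is at most $C\rho^{-2}\int_{B(o,2\rho)\setminus B(o,\rho)}(G/d)^\sigma dV_{\hat g}$. Where $d=r_0$, the integrand is $\le CG^\sigma$. All other points of the annulus lie in the balls $B(o',r_0)$ with $o'\in\Phi^{-1}(\infty)\setminus\{o\}$; these are disjoint from each other and from $B(o,r_0)$. On $B(o',2r_0)$, $G$ is a positive solution, so by Harnack and $\sigma<n$, $\int_{B(o',r_0)}(G/d)^\sigma\le C\int_{B(o',r_0)}G^\sigma$. Since $\sigma\ge1$ and $G\le C$ off $B(o,r_0)$, we have $G^\sigma\le CG$ there. The total is $\le C\rho^{-2}\int_{\hat N}G\,dV_{\hat g}\to0$ by (10).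

**Step 7: conclusion.** By (11), $\bar\nabla\varphi=0$ on $\{\varphi>0\}$. For $c>0$ the set $\{\varphi=c\}$ is then open and closed in $N^*$, which is connected, being $\hat N$ minus a closed discrete set. So $\varphi$ is constant. By (13), $\varphi\to0$ at $o$, so $\varphi\equiv0$, and $v$ is constant, equal to its limit $1$ at $o$. Thus $G=Q$. If there were $o'\ne o$ in $\Phi^{-1}(\infty)$, then $Q\to\infty$ at $o'$ while $G$ is bounded there, a contradiction. $\square$

**The Kleinian picture.** Return to the original normalization of $\Phi$ and identify $\hat N$ with the open set $\Omega=\Phi(\hat N)\subset\mathbb S^n$. Put $\Lambda=\mathbb S^n\setminus\Omega$. The group $H\subset\mathrm{M\ddot ob}^+$ acts properly discontinuously and cocompactly on $\Omega$ and preserves $\hat g$. Let $\Sigma=\{s\in\Omega:H_s\ne1\}$. By Section 5 it consists of the points $\Phi(p_C)$ over non-trivial ends, so *non-trivial ends correspond bijectively to $\Sigma/H$*. Lemma 2(iv), with $q=s$ and $\theta(\Gamma_i)=H_s$, gives: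

**($\star$)** If $s\in\Sigma$ belongs to the end $E_i$, there is $\mu\in\mathrm{M\ddot ob}^+$ with $\mu(s)=0$ and $\mu H_s\mu^{-1}=\Gamma_i$. In particular all non-trivial elements of $H_s$ have the same fixed point set in $\mathbb S^n$, consisting of exactly two points $s,s^*$.

## 7. How thin the complement $\Lambda$ is

*Purpose.* Obstacles 2 and 3 concern $\Lambda$. We turn (10) and $G=Q$ into estimates near $\Lambda$.

Use coordinates, after any Möbius change, with $\infty\in\Omega$, and suppose $\Lambda\ne\emptyset$. Fix $R_1$ with $\Lambda\subset B_{R_1}$. Write $\hat g=u^{4/(n-2)}|dx|^2$ on $\Omega\cap\mathbb R^n$. With $o=\infty$ in Section 6 we have $Q=u^{-1}$, so Proposition 4 says $G=u^{-1}$. Let $\ell=u^{-2/(n-2)}$ on $\Omega\cap\mathbb R^n$, so that $\hat g=\ell^{-2}|dx|^2$, and put $\ell=0$ on $\Lambda$. For orientation: the cylinder has $\ell=|x|$. The flat metric of Test 4, inverted so that $\Lambda=\{0\}$, is $|x|^{-4}|dx|^2$, with $\ell=|x|^2$ and $u^p=|x|^{-(n+2)}$, which is not integrable at $0$. Part (a) below excludes exactly such behavior.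

**Lemma 5.**
(a) $|\Lambda|=0$ and $\int_{\mathbb R^n\setminus\Lambda}u^p\,dx<\infty$.
(b) $\ell$ is Lipschitz on $B_{R_1}$; in particular $\ell\le C\,\mathrm{dist}(\cdot,\Lambda)$ there.
(c) $-\Delta u=c_nRu^p$ in $\mathcal D'(B_{R_1})$.
(d) If $0\in\Lambda$, then $\int_{B_{3t}}\ell^{-(n+2)/2}dx\le C\,t^{(n-2)/2}$ for all small $t>0$.
(e) $\Lambda$ contains no set $\{x\in V:|x|=1\}$ with $V\subset\mathbb R^n$ a linear subspace of dimension $k\ge n/2$.

*Proof.*

**(a)** Since $G\,dV_{\hat g}=u^{-1}u^{2n/(n-2)}dx=u^pdx$, (10) reads $\int c_nRu^p\,dx\le a$, and $R\ge R_0>0$. Suppose $|\Lambda|>0$. Let $e(x)=\kappa\int_\Lambda|x-y|^{2-n}dy$ with $\kappa>0$ so small that $e\le\frac12$. Then $e>0$ is harmonic off $\Lambda$, so $f=(1-e)Q>0$ satisfies $Lf=Q^p(-\Delta)(1-e)=0$ on $\Omega\setminus\{\infty\}$. Since $e=O(|x|^{2-n})$ near $\infty$, the solution $eQ$ is bounded near $\infty$ by (8), hence extends there as a solution, and $Lf=a\delta_\infty$. By (9), $G\le f<Q$, contradicting $G=Q$.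

**(b)** $u^{-1}=Q$ is a positive solution on $\Omega\setminus\{\infty\}$, and $B_{R_1}\cap\Omega$ has positive $\hat g$-distance from $\infty$. By (7), $|\nabla\log u|_{\hat g}\le C$ on $B_{R_1}\setminus\Lambda$. Since $|\nabla\cdot|_{\rm eucl}=\ell^{-1}|\nabla\cdot|_{\hat g}$, this says $|\nabla\ell|_{\rm eucl}\le C$ on $B_{R_1}\setminus\Lambda$. Now let a half-open segment $[x,z)$ lie in $B_{R_1}\setminus\Lambda$ with $z\in\Lambda$. Then $\ell$ has a limit at $z$ along it. If the limit were positive, the segment would have finite $\hat g$-length $\int\ell^{-1}|dx|$, and completeness would give $z\in\Omega$, a contradiction. So the limit is $0$, and $\ell(x)\le C|x-z|$. For $x,y\in B_{R_1}$: if $[x,y]$ misses $\Lambda$, integrate. If it meets $\Lambda$, with first and last points $z_1,z_2$ in $\Lambda$, then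
$$|\ell(x)-\ell(y)|\le\max(\ell(x),\ell(y))\le C\max(|x-z_1|,|y-z_2|)\le C|x-y| .$$
Taking $y$ to be a point of $\Lambda$ nearest to $x$ gives $\ell\le C\,\mathrm{dist}(\cdot,\Lambda)$.

**(c)** On $\Omega\cap\mathbb R^n$ this is (1). Let $\phi\in C_c^2(B_{R_1})$, and let $\chi$ be Lipschitz with compact support in $\Omega$, $0\le\chi\le1$, $\chi=1$ on the $\hat g$-ball of radius $\rho$ about a fixed point, $|\nabla\chi|_{\hat g}\le1/\rho$. Then
$$\int c_nRu^p\phi\chi=\int\nabla u\cdot\nabla(\phi\chi)=-\int u\chi\Delta\phi-\int u\nabla\chi\cdot\nabla\phi+\int\phi\nabla u\cdot\nabla\chi .$$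
On $\operatorname{supp}\phi\setminus\Lambda$, in Euclidean norm, $|\nabla u|\le Cu^{1+\frac2{n-2}}$ and $|\nabla\chi|\le\rho^{-1}u^{\frac2{n-2}}$. So the last two integrands are bounded by $C\rho^{-1}(u^{n/(n-2)}+u^p)\le C\rho^{-1}(u^p+1)$, and the last two terms tend to $0$ as $\rho\to\infty$. As $|\Lambda|=0$ and $u\le u^p+1\in L^1(B_{R_1})$, (c) follows by dominated convergence.

**(d)** Let $\psi\in C_c^\infty(B_4)$, $0\le\psi\le1$, $\psi=1$ on $B_3$. Put $\phi=\psi^{(n+2)/2}\in C^2$ and $\phi_t(x)=\phi(x/t)$. Then $|\Delta\phi|\le C\psi^{\frac{n+2}2-2}$, and $\frac{n+2}2\cdot\frac1p=\frac{n-2}2=\frac{n+2}2-2$, so $|\Delta\phi_t|\le Ct^{-2}\phi_t^{1/p}$. By (c) and Hölder, for $B_{4t}\subset B_{R_1}$,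
$$c_nR_0\int u^p\phi_t\le\int u|\Delta\phi_t|\le Ct^{-2}\Big(\int u^p\phi_t\Big)^{1/p}|B_{4t}|^{1-1/p}.$$
The integral is finite by (a), so we may divide. As $1-\frac1p=\frac4{n+2}$, we get $\int u^p\phi_t\le Ct^{n-\frac{n+2}2}=Ct^{\frac{n-2}2}$. Finally $u^p=\ell^{-(n+2)/2}$ and $|\Lambda|=0$.

**(e)** Suppose $S=\{x\in V:|x|=1\}\subset\Lambda$. By (b), on a tube around $S$ in $B_{R_1}$ and off the null set $\Lambda$, $u^p=\ell^{-(n+2)/2}\ge c\,\mathrm{dist}(x,S)^{-(n+2)/2}$. Now $S$ is a smooth submanifold of codimension $n-k+1\le\frac{n+2}2$. In the normal radius $r$ the integral contains $\int_0 r^{-\frac{n+2}2}r^{n-k}dr=\infty$, contradicting (a). $\square$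

## 8. The second fixed point lies in $\Omega$

*Purpose.* We remove obstacle 2: if $s\in\Sigma$, then $s^*\in\Omega$.

With $\mu$ from ($\star$), use $\iota\circ\mu$ as a new coordinate. Then $s=\infty\in\Omega$, $s^*=0$, and $H_\infty=\Gamma\subset\mathrm{SO}(n)$ acts linearly, $\Gamma\ne1$. Suppose $0\in\Lambda$.

A sensible plan: take $x_i\in\Omega$, $x_i\to0$, and bring $x_i$ back to a compact set by $h_i\in H$. If $x_i$ and $\gamma x_i$ had *bounded* $\hat g$-distance, the elements $h_i\gamma h_i^{-1}$ would lie in a finite set, and group theory would take over. The difficulty is the bound. The Euclidean distance of $x_i$ and $\gamma x_i$ is of order $|x_i|$, but $\hat g=\ell^{-2}|dx|^2$, and (b) bounds $\ell$ only from *above*. A path from $x_i$ to $\gamma x_i$ on which $\ell\ge c|x_i|$ could be blocked by $\Lambda$. The estimate (d) is scale-invariant and says that $\Lambda$ is too thin to block, even in the limit $x_i\to0$.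

**Step 1: blow-up.** Set $\ell_t(x)=\ell(tx)/t$. For small $t$ these functions are uniformly Lipschitz on $B_4$ by Lemma 5(b), $\ell_t(0)=0$, and by Lemma 5(d)
$$\int_{B_3}\ell_t^{-(n+2)/2}dx=t^{\frac{n+2}2-n}\int_{B_{3t}}\ell^{-(n+2)/2}dx\le C . \tag{14}$$
They are $\Gamma$-invariant, because $\hat g$ is $\Gamma$-invariant and $\Gamma$ acts by Euclidean isometries. By Arzelà–Ascoli, for some $t_i\to0$, $\ell_{t_i}\to\ell_\infty$ uniformly on $\overline{B_3}$, with $\ell_\infty$ Lipschitz and $\Gamma$-invariant. By Fatou, $\int_{B_3}\ell_\infty^{-(n+2)/2}\le C$. Let $Z=\{\ell_\infty=0\}\ni0$; so $|Z|=0$.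

(For the inverted flat metric of Test 4, $\ell_t=t|x|^2$ and the limit is identically $0$; there (14) fails, as it should.)

**Step 2: $\mathcal H^{n-1}(Z\cap\overline{B_2})=0$.** Let $\varepsilon<\frac12$ and let $B(z_a,\varepsilon)$, $z_a\in Z\cap\overline{B_2}$, $1\le a\le m_\varepsilon$, be a maximal disjoint family. On these balls $\ell_\infty\le C\varepsilon$, so $m_\varepsilon\,\varepsilon^n\,\varepsilon^{-(n+2)/2}\le C$, i.e. $m_\varepsilon\le C\varepsilon^{-(n-2)/2}$. The balls $B(z_a,2\varepsilon)$ cover $Z\cap\overline{B_2}$, and $m_\varepsilon\varepsilon^{n-1}\le C\varepsilon^{n/2}\to0$.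

**Step 3: $B_2\setminus Z$ is connected by polygonal paths.** Let $x\ne y$ in $B_2\setminus Z$, and let $r>0$ be such that the balls of radius $r$ around $x$ and $y$ lie in $B_2\setminus Z$. Orthogonal projection along $y-x$ is $1$-Lipschitz, so the projection of $Z\cap\overline{B_2}$ is $\mathcal H^{n-1}$-null. Hence for some $b\perp y-x$ with $|b|<r$, the segment $[x+b,y+b]\subset B_2$ misses $Z$. Join $x$ to $x+b$ and $y+b$ to $y$ by segments.

**Step 4: bounded distance.** Pick $x\in B_2\setminus Z$. For each $\gamma\in\Gamma$, $\gamma x\in B_2\setminus Z$, and by Step 3 there is a polygonal path from $x$ to $\gamma x$ on which $\ell_\infty\ge2\epsilon_0>0$, with one $\epsilon_0$ for all $\gamma$ as $\Gamma$ is finite. Hence $\ell_{t_i}\ge\epsilon_0$ on these paths for large $i$. In particular the paths scaled by $t_i$ lie in $\Omega$. Let $x_i=t_ix\in\Omega$, so $x_i\to0\in\Lambda$. Since $\hat g=\ell^{-2}|dx|^2$, the $\hat g$-length of the scaled path is $\int\ell_{t_i}^{-1}|dx|$ over the unscaled one. So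
$$d_{\hat g}(x_i,\gamma x_i)\le C\quad\text{for all }\gamma\in\Gamma\text{ and large }i .$$

**Step 5: the contradiction.** Let $K\subset\Omega$ be compact with $HK=\Omega$, and choose $h_i\in H$ with $h_ix_i\in K$. Then $h_i\gamma h_i^{-1}\in H$ moves the point $h_ix_i\in K$ by at most $C$. Closed $\hat g$-balls are compact and $H$ acts properly discontinuously, so the $h_i\gamma h_i^{-1}$ lie in a finite set. After passing to a subsequence, relabelled from $i=1$, $h_i\gamma h_i^{-1}$ is independent of $i$ for every $\gamma\in\Gamma$. So $k_i=h_i^{-1}h_1\in H$ satisfies $k_i\gamma k_i^{-1}=h_i^{-1}(h_1\gamma h_1^{-1})h_i=\gamma$. It centralizes $\Gamma$, and so preserves the fixed point set $\{0,\infty\}$. As $k_i\Omega=\Omega$, $0\in\Lambda$ and $\infty\in\Omega$, we get $k_i(\infty)=\infty$, i.e. $k_i\in H_\infty=\Gamma$. Therefore $\{h_i\}=\{h_1k_i^{-1}\}$ is finite, and all $x_i$ lie in the finite union $\bigcup_ih_i^{-1}K$, a compact subset of $\Omega$. This contradicts $x_i\to0\in\Lambda$. So $s^*\in\Omega$.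

**Step 6: the involution.** For $s\in\Sigma$ we have $s^*\in\Omega$ and $H_{s^*}\supset H_s\ne1$, so $s^*\in\Sigma$. By ($\star$) all non-trivial elements of $H_{s^*}$ have the same two fixed points. Those of $H_s$ are among them, so the two points are $s,s^*$. Thus $H_{s^*}=H_s$ and $s^{**}=s$. Since $H_{hs}=hH_sh^{-1}$, $(hs)^*=h(s^*)$ for $h\in H$. So $*$ induces an involution $T$ of the finite set $\Sigma/H$ of non-trivial ends.

## 9. No end is its own partner

*Purpose.* We remove obstacle 3, using orientation, and then read off the pairs. This finishes Theorem 1.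

**Step 1: a swapping element.** Suppose $g\in H$ and $g(s)=s^*$ (here $g$ denotes a group element, not the metric). Then $gH_sg^{-1}=H_{s^*}=H_s$, so $g$ preserves $\{s,s^*\}$ and $g(s^*)=s$. In coordinates as in Section 8 ($s=\infty$, $s^*=0$, $H_s=\Gamma\subset\mathrm{SO}(n)$; the conjugated $H$ is still in $\mathrm{M\ddot ob}^+$), $g$ swaps $0$ and $\infty$. So $g(x)=\lambda Ax/|x|^2$ with $\lambda>0$, $A\in\mathrm O(n)$, and after conjugation by a dilation $\lambda=1$. As $g$ preserves orientation and $\iota$ reverses it, $\det A=-1$.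

The first attempt is to look at $g$ alone. Its square $A^2$ lies in $\Gamma$, and we will see that $A$ has the eigenvalue $1$. So $A^2$ fixes a unit vector and $A^2=1$, and $g$ fixes the unit sphere of $\ker(A-1)$. If that sphere is infinite, it cannot meet $\Omega$ by ($\star$), and if $\dim\ker(A-1)\ge n/2$, it cannot lie in $\Lambda$ by Lemma 5(e). But the dimension may be too small. Take $\Gamma=\{\pm1\}$ and $A=\mathrm{diag}(1,-1,\dots,-1)$ with $n$ even, so $\det A=-1$: then $g$ fixes only two points. But the product of $g$ with $-1\in\Gamma$ is $x\mapsto -Ax/|x|^2$ with $\dim\ker(-A-1)=n-1$. So one should use all of $\Gamma g$, and average.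

**Step 2: every $\gamma A$ is an involution.** Let $\gamma\in\Gamma$. Then $\gamma g\in H$, $\gamma g(x)=\gamma Ax/|x|^2$ and $\det(\gamma A)=-1$. Non-real eigenvalues of the orthogonal matrix $\gamma A$ come in conjugate pairs, so $-1$ has odd multiplicity, and as $n$ is even, $+1$ has odd multiplicity too. Now $(\gamma g)^2=(\gamma A)^2\in H_\infty=\Gamma$ fixes a unit vector, so $(\gamma A)^2=1$ by freeness. With $k(\gamma)=\dim\ker(\gamma A-1)$ we have $\mathrm{tr}(\gamma A)=2k(\gamma)-n$.

**Step 3: averaging.** Since $\Gamma\ne1$ acts freely on $\mathbb S^{n-1}$, $\sum_\gamma\gamma=|\Gamma|\cdot(\text{projection onto the }\Gamma\text{-invariant vectors})=0$. Hence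
$$\sum_{\gamma\in\Gamma}(2k(\gamma)-n)=\mathrm{tr}\Big(\big(\textstyle\sum_\gamma\gamma\big)A\Big)=0 . \tag{15}$$
So $k:=k(\gamma)\ge n/2\ge2$ for some $\gamma$.

**Step 4: the fixed sphere has no place.** The fixed point set of $\gamma g\in H\setminus1$ in $\mathbb S^n$ is $S=\{x\in\ker(\gamma A-1):|x|=1\}$, a sphere of dimension $k-1\ge1$, which is infinite. If $S$ met $\Omega$ at a point $z$, then $1\ne\gamma g\in H_z$ would have exactly two fixed points by ($\star$), a contradiction. So $S\subset\Lambda$. Since $k\ge n/2$, this contradicts Lemma 5(e), and it is absurd if $\Lambda=\emptyset$. Hence $T$ has no fixed point.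

**Step 5: the pairs.** The non-trivial ends are thus partitioned into two-element sets $\{[s],[s^*]\}$. Let $E_i\ne E_j$ be the ends of $s$ and $s^*$. By ($\star$) there are $\mu,\mu'\in\mathrm{M\ddot ob}^+$ with $\mu(s)=0$, $\mu H_s\mu^{-1}=\Gamma_i$ and $\mu'(s^*)=0$, $\mu'H_s\mu'^{-1}=\Gamma_j$ (recall $H_{s^*}=H_s$). Fixed point sets correspond, so $\mu(s^*)=\infty=\mu'(s)$. Hence $\kappa=\mu'\mu^{-1}\in\mathrm{M\ddot ob}^+$ swaps $0$ and $\infty$: $\kappa(x)=\lambda\rho x/|x|^2$ with $\lambda>0$, $\rho\in\mathrm O(n)$, and $\det\rho=-1$ since $\kappa$ preserves orientation. Dilations and $\iota$ commute or cancel in the conjugation, so $\kappa\gamma\kappa^{-1}=\rho\gamma\rho^{-1}$ for $\gamma\in\Gamma_i$, and $\Gamma_j=\kappa\Gamma_i\kappa^{-1}=\rho\Gamma_i\rho^{-1}$. Thus $E_i,E_j$ form an orientation-reversing conjugate pair. This proves Theorem 1, and with it the conjecture. $\blacksquare$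

## 10. Every list of mirror pairs occurs

We prove the first part of Theorem 2; here $n\ge3$ is arbitrary. The plan is to glue the orbifolds $\mathbb S^n/\Gamma_i$ to a sphere through small necks, to show that the conformal Laplacian of the result is positive, and to blow up at the singular points with a Green function, as in Test 3.

**Step 1: the orbifold.** If $k=0$ let $X=\mathbb S^n$. Let $k\ge1$. Choose $v_i\in\mathbb S^{n-1}$ and $r\in(0,\frac14)$ such that for each $i$ the balls $B(\gamma v_i,2r)$, $\gamma\in\Gamma_i$, are disjoint. Let $Y_i=\mathbb S^n/\Gamma_i$, with coordinate $y\in\mathbb R^n\cup\{\infty\}$ and $\Gamma_i$ linear. Let $c_1,\dots,c_k\in\mathbb R^n$ have mutual distances $\ge4$. For small $\eta>0$ glue $\mathbb S^n\setminus\bigcup_i\overline{B(c_i,\frac\eta{2r})}$, with coordinate $x$, to the $Y_i\setminus\overline{B([v_i],\eta)}$ along the annuli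
$$\Big\{\frac\eta{2r}<|x-c_i|<1\Big\}\leftrightarrow\{\eta<|y-v_i|<2r\},\qquad x-c_i=\eta\,\rho_i\frac{y-v_i}{|y-v_i|^2} .$$
Note $|x-c_i|=\eta/|y-v_i|$. These maps are conformal, and preserve orientation as $\det\rho_i=-1$. The result $X$ is a compact connected oriented LCF orbifold with exactly the singular points $[0],[\infty]\in Y_i$, $1\le i\le k$.

**Step 2: the first eigenvalue of $L$ on $X$ is positive.** For $k=0$ this is clear. For $k\ge1$ we construct a positive superharmonic density. It is described by functions relative to the flat metrics $|dx|^2$ and $|dy|^2$; passing from the $y$-chart to the $x$-chart multiplies by $|dy/dx|^{(n-2)/2}$. By (1), superharmonicity in flat charts is equivalent to $L_{g_0}$-superharmonicity of the corresponding function, for any metric $g_0$ in the class. Let $\beta=\max_i|\Gamma_i|(2r)^{2-n}$ and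
$$U(x)=\tfrac12+2\beta\eta^{n-2}\sum_j|x-c_j|^{2-n},\qquad W_i(y)=\eta^{\frac{n-2}2}\sum_{\gamma\in\Gamma_i}|y-\gamma v_i|^{2-n}.$$
$U$ is harmonic off the $c_j$, and as a density it has a pole with positive coefficient at $x=\infty$. $W_i$ is $\Gamma_i$-invariant, harmonic off the $\gamma v_i$, and as a density smooth and positive at $y=0,\infty$.

On the gluing annulus put $\tau=|y-v_i|^{n-2}=\eta^{n-2}|x-c_i|^{2-n}$. There $|dy/dx|=\eta|x-c_i|^{-2}$, so in the $x$-chart $W_i$ becomes
$$(\eta|x-c_i|^{-2})^{\frac{n-2}2}W_i=\tau\Big(|y-v_i|^{2-n}+b_i\Big)=1+b_i\tau,\qquad b_i=\sum_{\gamma\ne1}|y-\gamma v_i|^{2-n}\in(0,\beta],$$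
since $|y-\gamma v_i|\ge2r$ for $\gamma\ne1$. Since $|x-c_j|\ge3$ for $j\ne i$, on this annulus
$$-\tfrac12+\beta\tau\ \le\ U-(1+b_i\tau)\ \le\ -\tfrac12+2\beta\tau+2\beta k\eta^{n-2}. \tag{16}$$
Near $|y-v_i|=2r$ we have $\beta\tau\approx\max_j|\Gamma_j|\ge2$, so $U>W_i$. Near $|x-c_i|=1$ we have $\tau\approx\eta^{n-2}$, so $U<W_i$ if $\eta$ is small. Thus $U$ on the rest of the $x$-part, $\min(U,W_i)$ on the annuli, and $W_i$ on the rest of $Y_i$ fit together to a positive superharmonic density.

For a smooth $g_0$ in the class let $\hat u>0$ be the corresponding function. It is in $L^1$, and $L_{g_0}\hat u$ is a nonnegative measure with a positive atom at $x=\infty$. With the first eigenvalue $\lambda_0$ and eigenfunction $\phi_0>0$ of $L_{g_0}$, $\lambda_0\int\hat u\phi_0=\langle L_{g_0}\hat u,\phi_0\rangle>0$, so $\lambda_0>0$.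

**Step 3: the metric.** Since $\lambda_0>0$, $L_{g_0}$ has positive Green functions on the compact orbifold $X$. Let $\mathcal G$ be the sum of those with poles at the $2k$ singular points and at $l$ further smooth points, and remove these points; recall $k+l\ge1$. Then $\mathcal G^{4/(n-2)}g_0$ is LCF, and scalar-flat by (1). Near a pole, in a flat chart $z$ of the local uniformization centered at the pole, $\mathcal G$ is relative to $|dz|^2$ equal to $a(|z|^{2-n}+\mathfrak h(z))$ with $a>0$ and $\mathfrak h$ smooth, harmonic and invariant under the local group. With $x'=a^{2/(n-2)}z/|z|^2$ we have $|dx'|^2=a^{4/(n-2)}|z|^{-4}|dz|^2$, so the metric is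
$$\big(1+|z|^{n-2}\mathfrak h(z)\big)^{4/(n-2)}|dx'|^2=\big(1+O(|x'|^{2-n})\big)^{4/(n-2)}|dx'|^2,$$
with corresponding decay of all derivatives. So the manifold is complete and ALE.

**Step 4: the groups.** At $[\infty]\in Y_i$ the flat chart is $z=\iota(y)$, so $x'$ is a multiple of $y$. This is an oriented end coordinate, with group $\Gamma_i$. At $[0]\in Y_i$ the chart is $z=y$, and $x'$ is a multiple of $y/|y|^2$, which has the wrong orientation. An oriented end coordinate is a multiple of $\rho_iy/|y|^2$, with group $\rho_i\Gamma_i\rho_i^{-1}$. The other $l$ ends are trivial. This proves the first part of Theorem 2.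

**Step 5: the hypotheses.** The two remaining assertions, for even $n\ge4$, are Tests 4 and 5 of Section 1. The quotient of the punctured torus is an oriented LCF ALE manifold with the odd number $3^{n/2}$ of non-trivial ends, so nonnegative scalar curvature cannot be dropped. The quotient of $\mathbb S^n\setminus\{\pm s\}$ by $\langle\sigma\rangle$ is a non-orientable LCF scalar-flat ALE manifold with exactly one end, with group $\{\pm1\}$, so without orientability the number of non-trivial ends need not be even. $\blacksquare$
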